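# Isolating the long cycles of a graph: the constant 1/5

## Every connected graph obeys the bound n/5, except on 4 or 9 vertices

**Theorem 1.** Let $G$ be a finite simple connected graph, and let $\iota(G)$ be the smallest size of a set $D\subseteq V(G)$ such that, after deleting $D$ and all neighbours of $D$, no cycle of length at least $4$ is left. If $\iota(G)>|V(G)|/5$, then either $|V(G)|=4$ and $\iota(G)=1$, or $|V(G)|=9$ and $\iota(G)=2$.

In other words, it always costs at most $|V(G)|/5$ vertices to dominate at least one vertex of every cycle of length at least four. The only exceptions are finitely many connected graphs, all of order $4$ or $9$, and each of them misses the bound by the smallest possible amount.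

To place the theorem we need some notation. All graphs are finite and simple. For $X\subseteq V(G)$ let $N_G[X]=\bigcup_{v\in X}N_G[v]$ be the closed neighbourhood of $X$, and let $G-X$ be the subgraph induced by $V(G)\setminus X$.

**Definition.** Let $\mathcal F$ be a set of graphs. An *$\mathcal F$-graph* is a graph isomorphic to a member of $\mathcal F$. The *$\mathcal F$-isolation number* $\iota(G,\mathcal F)$ is the size of a smallest $D\subseteq V(G)$ such that $G-N_G[D]$ contains no $\mathcal F$-graph as a subgraph. Equivalently, $N_G[D]$ meets the vertex set of every $\mathcal F$-graph contained in $G$.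

Let $C_k$ be the cycle of length $k$ and $\mathcal C_4=\{C_k:k\ge4\}$. Then $\iota(G)=\iota(G,\mathcal C_4)$. For example, $\iota(C_5,\mathcal C_4)=1$ while $\iota(C_5,\{C_4\})=0$. In general, if $\mathcal F\subseteq\mathcal F'$ then $\iota(G,\mathcal F)\le\iota(G,\mathcal F')$.

Two results of Borg and of Bartolo, Borg and Scicluna form the background.

(i) If $\mathcal F$ is the set of all cycles and $G$ is a connected $n$-vertex graph that is not a triangle, then $\iota(G,\mathcal F)\le\lfloor n/4\rfloor$, and this is attained for every $n$.

(ii) There is a finite set $\mathcal E_4$ of graphs, three with $4$ vertices and six with $9$ vertices, such that $\iota(G,\{C_4\})\le|V(G)|/5$ for every connected $G$ that is not an $\mathcal E_4$-graph. Moreover $1/5$ is the smallest constant for which such a statement holds with some finite exceptional set.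

The set $\mathcal C_4$ lies between $\{C_4\}$ and the set of all cycles. The following problem is posed by Karl Bartolo, Peter Borg and Dayle Scicluna in "Isolation of squares in graphs", arXiv:2310.09128 (2023): what is the smallest real $c$, if it exists, such that for some finite set $\mathcal E$ of graphs, $\iota(G,\mathcal C_4)\le c|V(G)|$ for every connected $G$ that is not an $\mathcal E$-graph? By monotonicity, (i) shows that $c=1/4$ is admissible. The answer is $1/5$.

**Corollary 2.** The constant $c$ exists and $c=1/5$. Moreover, for every $n$ some connected $n$-vertex graph has $\iota=\lfloor n/5\rfloor$.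

**Theorem 3.** For connected $G$, $\iota(G,\mathcal C_4)>|V(G)|/5$ if and only if $\iota(G,\{C_4\})>|V(G)|/5$. So by (ii), $\mathcal E=\mathcal E_4$ works: $\iota(G,\mathcal C_4)\le|V(G)|/5$ for every connected $G$ that is not an $\mathcal E_4$-graph. Consequently, for every $\mathcal F$ with $C_4\in\mathcal F\subseteq\mathcal C_4$, the smallest constant is $1/5$, with the same exceptional connected graphs.

Theorem 1 and Corollary 2 use neither (i) nor (ii). Theorem 3 uses (ii) only to name the exceptional set.

**Conventions.** A *long cycle* is a cycle of length at least $4$. "$D$ isolates $G$" means that $G-N[D]$ has no long cycle. Clearly $\iota$ is additive over components. $\Delta$ is the maximum degree, $e(A,B)$ is the number of edges between disjoint sets $A,B$, and $e(A)$ is the number of edges inside $A$. A vertex set is identified with the subgraph it induces when convenient. We write $|B|$ for $|V(B)|$, and $d_B,N_B$ for degrees and neighbourhoods in $B$. A connected graph is **bad** if $5\iota(G)>|V(G)|$, and **good** otherwise.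

These textbook facts are used throughout. A vertex of degree at most $1$ lies on no cycle. An edge lies on a cycle exactly when it is not a bridge. A graph is 2-connected if it is connected, has at least three vertices and has no cut vertex, and then all degrees are at least $2$. A graph with maximum degree at most $3$ is called subcubic. In a connected subcubic graph every cut vertex is incident with a bridge, because one of the parts it separates receives only one of its at most three edges. So a connected bridgeless subcubic graph on at least three vertices is 2-connected.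

## Small orders, two nine-vertex exceptions, and the sharpness of 1/5

Some values by hand. A graph on at most $3$ vertices has $\iota=0$. On $4$ vertices $\iota\le1$, and $\iota=1$ exactly when there is a spanning 4-cycle. So the bad graphs on at most $4$ vertices are $C_4$, $C_4$ with one chord, and $K_4$. For a cycle, $\iota(C_k)=1$ for all $k\ge4$, so $C_k$ is bad only for $k=4$, and $C_5$ meets the bound with equality.

For $n=5,6,7$ "bad" means $\iota\ge2$, and this never happens. If $n\le6$ and $G$ has a long cycle, a vertex of degree at least $2$ leaves at most $3$ vertices undominated. If $n=7$ and $\Delta\ge3$, a vertex of degree at least $3$ leaves at most $3$. If $\Delta\le2$, the connected graph $G$ is a path or a cycle. At $n=8$ with $\Delta=3$ this counting leaves four vertices and no longer suffices.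

**Example A.** Let $G=K_3\square K_3$ have vertex set $\{1,2,3\}^2$, with two pairs adjacent when they agree in exactly one coordinate. The vertices outside the closed neighbourhood of $(i,j)$ form the set $(\{1,2,3\}\setminus i)\times(\{1,2,3\}\setminus j)$, which induces a 4-cycle. So one vertex never suffices. Two suffice, since the second can be taken on the remaining 4-cycle. Hence $\iota(G)=2>9/5$.

**Example B.** Let $G$ have vertices $w,x_1,x_2,x_3,x_4,y,p,k,m$ and edges as follows: $w$ is adjacent to all $x_i$; further edges are $x_2x_3,\ x_3x_4,\ x_2x_4,\ x_1x_3$; then $x_1y,\ x_1p,\ x_2k,\ x_4m$; and finally $km,\ ky,\ kp,\ my,\ mp$. For each $u$, a 4-cycle of $G-N[u]$ is as follows.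

- $u=w$ or $u=x_3$: the cycle $k\,y\,m\,p$.
- $u=x_1$: the cycle $x_2\,k\,m\,x_4$.
- $u=x_2$: the cycle $x_1\,y\,m\,p$; and $u=x_4$: the cycle $x_1\,y\,k\,p$.
- $u=k$: the cycle $w\,x_1\,x_3\,x_4$; and $u=m$: the cycle $w\,x_1\,x_3\,x_2$.
- $u=y$ or $u=p$: the cycle $w\,x_2\,x_3\,x_4$.

So $\iota(G)\ge2$. Choosing $w$ and then $k$ shows $\iota(G)=2$.

A warning: $\iota$ is not monotone under induced subgraphs. Two disjoint 4-cycles have $\iota=2$, but if we add a vertex adjacent to one vertex of each, that single vertex isolates the new graph. This effect causes the main trouble below, and it also supplies the cure.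

*Proof of Corollary 2 from Theorem 1.* Let $G_k$ consist of a path $p_1\dots p_k$ and disjoint 4-cycles $A_1,\dots,A_k$, with $p_i$ joined to one vertex of $A_i$. It is connected with $5k$ vertices. If $D$ isolates $G_k$, then $N[D]$ meets each $V(A_i)$, so $D$ meets each of the disjoint sets $N[V(A_i)]=V(A_i)\cup\{p_i\}$. Hence $\iota(G_k)\ge k$. The set $\{p_1,\dots,p_k\}$ is isolating, because what remains is a union of $k$ paths on three vertices. So $\iota(G_k)=k=|V(G_k)|/5$.

If $c<1/5$ and $\mathcal E$ is finite, some $G_k$ is larger than all members of $\mathcal E$ and violates the bound. By Theorem 1 the constant $1/5$ works with the finite set of bad graphs on $4$ or $9$ vertices. So $c=1/5$. For the last statement let $k=\lfloor n/5\rfloor$. If $n\le4$ take a path. Otherwise append a path with $n-5k$ new vertices at $p_k$. Both the lower-bound argument and the isolating set remain valid. $\square$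

## Deleting a closed neighbourhood, and what bad components cost

The natural attempt is induction. Choose a vertex $v$ of large degree $d$, put it into $D$, and treat the components of $G-N[v]$ by induction. Assume that the only smaller bad graphs have order $4$ or $9$ with $5\iota=\text{order}+1$. If $t$ of the components are bad, this gives
$$5\iota(G)\le 5+\bigl(n-(d+1)\bigr)+t .$$
This is at most $n$ exactly when $t\le d-4$. So the attempt stops at two points: when $t\ge d-3$, because each bad component costs one unit too much, and in particular when $d\le3$.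

Both failures are real. Take $v$ with neighbours $x_1,\dots,x_d$, $d\ge4$, and join each $x_i$ to one vertex of its own 4-cycle. Here $n=5d+1$ and $t=d$, and the attempt spends $d+1>n/5$ vertices. But $\{x_1,\dots,x_d\}$ isolates the graph and has $d\le n/5$ elements.

The example shows the cure. The vertex $x_i$ dominates one vertex of "its" bad component, and a bad component that has lost a single vertex is cheap: it no longer costs one unit more than its order, but at least four units less. If a bad component is *hit* by the dominated set, its contribution to the account drops from $+1$ to $-4$. The whole proof runs on this bookkeeping. A smallest counterexample must satisfy a numerical inequality for every choice of a set $D$ to select and a set $Y$ to remove, and we feed it well-chosen pairs $(D,Y)$.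

## Critical graphs and the master inequality

**Definition.** A *4-graph* is a bad graph on $4$ vertices, that is, a 4-vertex graph with a spanning 4-cycle. A *9-graph* is a bad graph on $9$ vertices with $\iota=2$. A graph $G$ on $n$ vertices is *critical* if it is bad, $n\ge5$, and every bad graph with fewer than $n$ vertices is a 4-graph or a 9-graph.

Examples A and B are 9-graphs. Three remarks on the definition.

- Bad graphs on at most $4$ vertices are 4-graphs. So a smallest counterexample to Theorem 1 has at least $5$ vertices and is critical.
- Therefore Theorem 1 follows once we show: *a critical graph has $n=9$ and $\iota=2$*.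
- If $G$ is critical with $n$ vertices and $n\ge9$, then every 9-graph is itself critical, since a bad graph with fewer than $9$ vertices has fewer than $n$ vertices.

Until the end of the next section, $G$ is a critical graph with $n$ vertices. A bad graph $B$ with $|B|<n$ satisfies $5\iota(B)=|B|+1$.

**Lemma 4.** If $B$ is bad, $|B|<n$ and $y\in V(B)$, then $5\iota(B-y)\le|B|-4$.

*Proof.* This lemma sets the price of a hit component. If $|B|=4$, then $B-y$ has three vertices and $\iota(B-y)=0$. Let $|B|=9$; we must show $\iota(B-y)\le1$. Bad components of $B-y$ have at most $8$ vertices, so they are 4-graphs. If there are two, they are all of $B-y$, and $y$ has a neighbour in each since $B$ is connected. Then $B-N[y]$ has at most three vertices in each part, so $\{y\}$ isolates $B$, contradicting $\iota(B)=2$. If there is exactly one, the good components have four vertices in total, and a good component $C$ has $\iota(C)\le\lfloor|C|/5\rfloor=0$; so $\iota(B-y)=1$. If there is none, $\iota(B-y)\le\lfloor8/5\rfloor=1$. $\square$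

**Lemma 5 (master inequality).** Let $D\subseteq V(G)$ and $\emptyset\ne Y\subseteq V(G)$, and suppose no long cycle of $G-N[D]$ meets $Y$. Call a bad component of $G-Y$ *hit* if it meets $N[D]$ and *unhit* otherwise, and let $t_h,t_u$ be the numbers of hit and unhit bad components of $G-Y$. Then $5\iota(G)\le5|D|+n-|Y|+t_u-4t_h$, hence
$$5|D|-|Y|+t_u-4t_h\ \ge\ 5\iota(G)-n\ \ge\ 1. \tag{1}$$

*Proof.* For each component $C$ of $G-Y$ choose $D_C\subseteq C$ as follows. If $C$ is good, $D_C$ isolates $C$ and $5|D_C|\le|C|$. If $C$ is bad and unhit, $D_C$ isolates $C$ and $5|D_C|=|C|+1$. If $C$ is bad and hit, fix $c\in C\cap N[D]$ and let $D_C$ isolate $C-c$ with $5|D_C|\le|C|-4$, by Lemma 4. (All components have fewer than $n$ vertices as $Y\ne\emptyset$.) Summing sizes gives the claimed bound, provided $D\cup\bigcup_CD_C$ isolates $G$. A long cycle avoiding the closed neighbourhood of this set avoids $N[D]$, hence avoids $Y$ by hypothesis, hence lies in one component $C$, avoids $N_C[D_C]$, and avoids $c$ if $C$ is hit. This contradicts the choice of $D_C$. $\square$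

In most applications $Y$ lies in $N[D]$ up to a few vertices that are on no long cycle of $G-N[D]$, so the hypothesis is easy to check.

**Lemma 6.** For no vertex $x$ does $G-x$ have a bad component.

*Proof.* Take $D=Y=\{x\}$. All components of $G-x$ contain a neighbour of $x$, so all bad ones are hit, and (1) gives $5-1-4t_h\ge1$. So $t_h=0$. $\square$

**Lemma 7.** Every vertex of $G$ lies on a long cycle, so has degree at least $2$, and $G$ has no bridge.

*Proof.* If $u$ lies on no long cycle, take $D=\emptyset$, $Y=\{u\}$. Then (1) gives $-1+t_u\ge1$, so $G-u$ has bad components, contradicting Lemma 6. If $ab$ is a bridge with sides $A\ni a$ and $B\ni b$, then $A$ is a component of $G-b$ and $B$ is a component of $G-a$. Both are good by Lemma 6. The union of optimal isolating sets of $A$ and $B$ isolates $G$, since no cycle uses the bridge. So $5\iota(G)\le5\iota(A)+5\iota(B)\le n$, a contradiction. $\square$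

## Maximum degree four, one bad component, and 2-connectivity

For a vertex $v$ and a component $H$ of $G-N[v]$, let $L(H)$ be the set of $x\in N(v)$ with a neighbour in $H$; such $x$ are *linked* to $H$. In the example with the $d$ pendant 4-cycles, every $L(H)$ is a single vertex, and it is worth hitting.

**Lemma 8.** Let $d=d(v)$ and let $t$ be the number of bad components of $G-N[v]$. Then $t\ge d-3$, and the sets $L(H)$, for $H$ bad, are pairwise disjoint with $|L(H)|\ge2$.

*Proof.* The purpose is to make precise that a vertex linked to two bad components would save too much. First, $L(H)\ne\emptyset$ since $G$ is connected. If $L(H)=\{x\}$, then $H$ is a component of $G-x$, contradicting Lemma 6. So $|L(H)|\ge2$.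

Let $S\subseteq N(v)$ and let $h$ be the number of bad $H$ with $L(H)\cap S\ne\emptyset$. Apply (1) with $D=\{v\}\cup S$ and $Y=N[v]\subseteq N[D]$. The hit bad components are exactly those $h$, so $5(1+|S|)-(d+1)+(t-h)-4h\ge1$, that is,
$$t\ \ge\ d-3+5(h-|S|). \tag{2}$$
With $S=\emptyset$ we get $t\ge d-3$.

Now choose vertices of $N(v)$ greedily, each linked to at least two bad components not hit before, as long as possible. Let $k$ be the number of chosen vertices and $S$ their set. Then $h\ge2k$. The remaining $r=t-h$ bad components have link sets inside $N(v)\setminus S$, pairwise disjoint because the procedure stopped, and each of size at least $2$. So $2r\le d-k$. By (2), $r\ge d-3+4h-5k\ge d-3+3k$. Together, $d-k\ge2d-6+6k$, i.e. $d+7k\le6$. If $k\ge1$ then $d<0$, which is absurd. So $k=0$: no vertex is linked to two bad components. $\square$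

**Lemma 9.** Let $H$ be a bad component of $G-N[v]$, let $x\in L(H)$, and let $D\subseteq V(G)$ with $x\in D$ and $|D|\le\iota(H)$. Then some long cycle of $G-N[D]$ meets $H$.

*Proof.* Otherwise (1) applies with $Y=H\cup\{x\}$, as $x\in N[D]$. Since $5|D|\le5\iota(H)=|H|+1=|Y|$, we get $t_u-4t_h\ge1$, so there is an unhit bad component $K$ of $G-Y$. As $v\in N[x]\subseteq N[D]$, we have $v\notin K$. All of $N(v)\setminus\{x\}$ lies in the component of $v$ in $G-Y$, so $K\cap N[v]=\emptyset$. Thus $K$ is connected, lies outside $N[v]\cup H$, and hence is not adjacent to the component $H$ of $G-N[v]$. So $x$ is the only possible outside neighbour of $K$, and $K$ is a component of $G-x$. This contradicts Lemma 6. $\square$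

**Lemma 10.** $|L(H)|\ge3$ for every bad component $H$ of $G-N[v]$.

*Proof.* By Lemma 8 suppose $L(H)=\{x,x'\}$.

**Step 1.** *We localise the long cycles to a small graph next to $H$.* Let $Q$ be a long cycle of $G-N[x]$ meeting $H$. Then $Q-x'$ is connected, avoids $x$ and $x'$, and meets $H$, so it lies in $H$. Hence $Q\subseteq H\cup\{x'\}$. Put $H_x=G[(H\cup\{x'\})\setminus N(x)]$. If some $D'\subseteq V(H_x)$ with $|D'|<\iota(H)$ isolated $H_x$, then $D=\{x\}\cup D'$ would satisfy $|D|\le\iota(H)$, and no long cycle of $G-N[D]$ would meet $H$, contradicting Lemma 9. So $\iota(H_x)\ge\iota(H)$. Likewise $\iota(H_{x'})\ge\iota(H)$ for $H_{x'}=G[(H\cup\{x\})\setminus N(x')]$.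

**Step 2.** *The case $|H|=4$.* Here $H_x$ has a long cycle but at most three vertices of $H$. So it has exactly three of them, together with $x'$. Thus $x$ has exactly one neighbour in $H$, and $x'$, lying on the 4-cycle, has at least two. By symmetry $x'$ has exactly one, a contradiction.

**Step 3.** *The case $|H|=9$.* Now $\iota(H)=2$. If $x$ and $x'$ have exactly one neighbour each in $H$, say $N_H(x)=\{y\}$, then $x'$ lies on no cycle of $H_x$, so an isolating set of $H-y$ isolates $H_x$, and $\iota(H_x)\le\iota(H-y)\le1$ by Lemma 4, a contradiction.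

So, by symmetry, let $x'$ have at least two neighbours in $H$. Then $|H_{x'}|\le8$ and $\iota(H_{x'})\ge2$. Bad components of $H_{x'}$ are 4-graphs, and good ones satisfy $\iota(C)\le\lfloor|C|/5\rfloor$. With no bad component we would get $\iota\le1$; with exactly one, the good ones have at most $4$ vertices and $\iota=1$. So $H_{x'}$ has two bad components, and these are all of it. Hence it has exactly $8$ vertices: $N_H(x')=\{a,b\}$, $x\not\sim x'$, and the components are 4-graphs $K_2\ni x$ and $K_1\subseteq H$.

As $x$ is on a 4-cycle of $K_2$, it has at least two neighbours in $H\cap K_2$. So the same argument applies to $x$: it has exactly two neighbours in $H$, $N_H(x)=\{e,f\}\subseteq K_2$, and $H_x$ consists of two components of order $4$. But $H$ is connected and all neighbours of $K_1$ in $H\setminus K_1$ lie in $\{a,b\}$, so $K_1$ is adjacent to $a$ or $b$. Hence $K_1\cup\{a,b,x'\}$ is connected. It contains neither $e$ nor $f$, and $x'\not\sim x$, so it lies inside $H_x$. A component of $H_x$ has at least $7$ vertices, a contradiction. $\square$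

**Proposition 11.** $\Delta(G)\le4$. If $d(v)=4$, then $G-N[v]$ has exactly one bad component, denoted $H_v$, and $|L(H_v)|\ge3$.

*Proof.* By Lemmas 8 and 10 the $t$ link sets are disjoint in $N(v)$ and have at least three elements. So $3(d-3)\le3t\le d$, whence $d\le4$. If $d=4$, then $t\ge1$ and $3t\le4$, so $t=1$. $\square$

**Proposition 12.** Let $\Delta(G)=4$.
(a) $5\iota(G)=n+1$; so $n\equiv4\pmod5$ and $n\ge9$.
(b) If $d(v)=4$, every component $C\ne H_v$ of $G-N[v]$ is *tight*: $5\iota(C)=|C|$. In particular $5$ divides $|C|$.
(c) $G$ is 2-connected.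
If $\Delta(G)\le3$, then $G$ is 2-connected as well.

*Proof.* Let $d(v)=4$. Taking $v$ and then isolating each component of $G-N[v]$,
$$n+1\le5\iota(G)\le5+(|H_v|+1)+\sum_{C\ne H_v}5\iota(C)\le5+(|H_v|+1)+(n-5-|H_v|)=n+1 .$$
Equality holds throughout, which gives (a) and (b); $n\ge9$ because $n\ge5$. For (c), let $x$ be a cut vertex. As there is no bridge (Lemma 7), $x$ has at least two neighbours in each component of $G-x$. So $d(x)=4$, and there are two components with two neighbours of $x$ in each. But $H_x$ lies in one component of $G-x$, so $|L(H_x)|\le2$, contradicting Proposition 11. If $\Delta(G)\le3$, a cut vertex would be incident with a bridge, which Lemma 7 forbids. $\square$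

## Subcubic graphs and the five-cycle

For a vertex of degree $3$, Lemma 8 says only $t\ge0$, so the previous section gives nothing if $\Delta\le3$: selecting $v$ costs five units and removes only four vertices. The way out is to find a fifth vertex that comes for free, because it has degree at most $1$ after the deletion of a closed neighbourhood. We first exclude 4-cycles, and then prove a sharper bound by an induction in which $C_5$ is the only piece without slack.

Suppose some critical graph has $\Delta\le3$, and let $G$ be one with $n$ minimum. A 9-graph that is a component of some $G-Y$, $Y\neq\emptyset$, would be a smaller subcubic critical graph. So *every bad component of $G-Y$ with $Y\ne\emptyset$ is a 4-graph*. Also, every component of $G-Y$ sends at least two edges to $Y$, as $G$ is connected without bridges. For a 4-cycle with vertex set $C$ let $\partial(C)$ be the number of edges leaving $C$. Each vertex of $C$ has at most one leaving edge.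

**Lemma 13.** Every 4-cycle $C$ of $G$ has $\partial(C)\ge3$ and is chordless.

*Proof.* As $n\ge5$, $\partial(C)\ge2$. Suppose $\partial(C)=2$, with leaving edges $aa'$ and $ss'$, $a\ne s$ in $C$.

If $a'=s'$, then either $V(G)\ne C\cup\{a'\}$ and $a'$ is a cut vertex, contradicting Proposition 12, or $n=5$ and $\{a'\}$ isolates $G$, so $5\iota(G)\le n$, a contradiction.

So $a'\ne s'$, and $a$ is the only neighbour of $a'$ in $C$. Let $d=d(a')\ge2$, $D=\{a'\}$, $Y=N[a']\cup C$. Then $|Y|=(d+1)+3=d+4$. In $G-N[a']$ the three vertices of $C\setminus a$ are joined to the rest by at most the edge $ss'$, so a cycle meeting $C\setminus a$ stays in it and is not long. So (1) applies: $5-(d+4)+t_u-4t_h\ge1$, i.e. $t_u\ge d$. The edges leaving $Y$ are incident with one of the $d-1$ vertices of $N(a')\setminus a$, at most two each, or equal $ss'$. So at most $2(d-1)+1$ edges leave $Y$, and $G-Y$ has at most $d-1$ components, a contradiction. Finally, the two ends of a chord have no leaving edge, so a chord would give $\partial(C)\le2$. $\square$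

**Lemma 14.** $G$ has no 4-cycle.

*Proof.*

**Step 1.** *We show that a 4-cycle forces $n=9$.* Let $C$ be a 4-cycle, $a\in C$ with outside neighbour $x$, and $z$ the vertex of $C$ opposite to $a$. Put $D=\{a\}$, $Y=C\cup\{x\}$. Only $z$ is in $Y\setminus N[a]$, and $z$ has degree at most $1$ in $G-N[a]$. By (1), $5-5+t_u-4t_h\ge1$, so $G-Y$ has a bad component $K$. It is a 4-graph, so by Lemma 13 a chordless 4-cycle with $\partial(K)\ge3$. At most $3+2=5$ edges leave $Y$: three from $C$ besides $ax$, and two from $x$. If $V(G)=Y\cup K$, then $n=9$. Otherwise the rest receives at least two of these edges, so $\partial(K)=3$. Repeat the argument with $K$ in place of $C$: now at most $2+2=4$ edges leave the new set $Y'$, the new bad component receives at least three of them, and any further component would need two. So nothing else remains and $n=5+4=9$.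

Since $n=9$, the argument shows: *for each 4-cycle $C$ and each $x\notin C$ adjacent to $C$, the set $V(G)\setminus(C\cup\{x\})$ is a chordless 4-cycle.*

**Step 2.** *We find one vertex that isolates $G$.* Let $K=V(G)\setminus(C\cup\{x\})$. Since $\partial(K)\ge3$ and $x$, being adjacent to $C$, has at most two neighbours in $K$, some $b\in C$ and $k\in K$ are adjacent. Let $K=kk_1k_2k_3$. By the italic statement for $C$ and $k$, the set $\{x,k_1,k_2,k_3\}$ spans a 4-cycle. As $k_1\not\sim k_3$, these two are opposite on it, so $x\sim k_1,k_3$, and $x$ has exactly one neighbour in $C$. Now $N[k]=\{k,k_1,k_3,b\}$. In $G-N[k]$ both $k_2$ and $x$ have degree at most $1$, and only three other vertices remain. So $\{k\}$ isolates $G$ and $5\iota(G)\le5<9$, a contradiction. $\square$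

The next lemma is about arbitrary graphs, not only critical ones.

**Lemma 15.** Let $B\ne C_5$ be a 2-connected subcubic graph without 4-cycles that has a vertex of degree $2$. Then $5\iota(B)\le|B|-1$.

The exception is needed, as $5\iota(C_5)=5$. For instance $5\iota(C_6)=5=|C_6|-1$.

*Proof.* We use induction on $|B|$. If $B$ is a cycle, it is $C_3$ with $\iota=0$, or $C_k$ with $k\ge6$ and $\iota=1$, and the bound holds. So let $B$ have a vertex of degree $3$.

**Step 1.** *We set up the account for selecting one vertex.* For a vertex $w$, let $B^*$ be $B-N[w]$ with all its bridges deleted. The one-vertex components of $B^*$ are exactly the vertices on no cycle of $B-N[w]$. Let $Y(w)$ be $N[w]$ together with these vertices. Let $Q$ be any other component of $B^*$. It is an induced subgraph of $B$, because an edge of $B-N[w]$ joining two vertices of the connected graph $Q$ is not a bridge. It is connected, bridgeless and subcubic, hence 2-connected, and has no 4-cycle. Since $B$ is connected and $V(Q)\ne V(B)$, some vertex of $Q$ has a neighbour outside $Q$, and so has degree $2$ in $Q$. By induction $5\iota(Q)\le|Q|-1$,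 or $Q=C_5$ and $5\iota(Q)=|Q|$. All cycles of $B-N[w]$ lie in these components $Q$, so selecting $w$ and isolating each $Q$ gives
$$5\iota(B)\le5+|B|-|Y(w)|-q,\qquad q=\#\{Q:Q\ne C_5\}. \tag{3}$$
We are done if $|Y(w)|\ge6$, or if $|Y(w)|=5$ and $q\ge1$.

**Step 2.** *We find $z$ with $|Y(z)|\ge5$.*

(i) Suppose a degree-3 vertex $a$ has a degree-2 neighbour $u$ and a degree-3 neighbour $w$. If $w\not\sim u$, then $u\notin N[w]$, and $u$ has lost its neighbour $a$ in $B-N[w]$. So $u\in Y(w)$ and $|Y(w)|\ge5$; take $z=w$. If $w\sim u$, let $a_3$ be the third neighbour of $a$. Then $a_3\not\sim w$, else $a_3wua$ is a 4-cycle, and $a_3\not\sim u$ since $N(u)=\{a,w\}$. In $B-N[a_3]$ the vertex $u$ has degree at most $1$. The vertex $w$, whose only possible neighbours there are $u$ and one more vertex, then lies on no cycle either. So $|Y(a_3)|\ge|N[a_3]|+2$, which is at least $6$ if $d(a_3)=3$ and at least $5$ if $d(a_3)=2$; take $z=a_3$.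

(ii) Otherwise the neighbours of each degree-3 vertex all have the same degree. If some degree-3 vertex had a degree-3 neighbour, all its neighbours would have degree $3$, and the same would hold for each of them, so by connectivity $B$ would be cubic. This is false. So degree-3 vertices have only degree-2 neighbours.

If two degree-2 vertices are adjacent, consider the component containing them of the subgraph induced by the degree-2 vertices. Since $B$ is connected and has a degree-3 vertex, some $u_1$ in this component is adjacent to a degree-3 vertex $a$, and $u_1$ also has a degree-2 neighbour $u_2$. Here $u_2\not\sim a$, else $a$ separates $\{u_1,u_2\}$ from its third neighbour. In $B-N[a]$ the vertex $u_2$ has degree at most $1$. So $|Y(a)|\ge5$; take $z=a$.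

If no two degree-2 vertices are adjacent, let $s$ have degree $2$, with degree-3 neighbours $a,b$. Let $s_1,s_2$ be the other neighbours of $a$ and $s_3,s_4$ those of $b$. They have degree $2$, so they are not in $N[s]=\{s,a,b\}$, and they are distinct since there is no 4-cycle. Each has degree at most $1$ in $B-N[s]$. So $|Y(s)|\ge7$ and we are done.

**Step 3.** *We reduce to five-cycle components.* With $z$ from Step 2 we may assume that $|Y(z)|=5$ and that the nontrivial components of $B^*$ (formed with $z$) are $j$ copies of $C_5$, so $|B|=5+5j$. Going through Step 2, one of the following holds.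

- (A) $d(z)=3$ and $Y(z)=N[z]\cup\{p\}$ for one vertex $p$.
- (B) $z=a_3$ has degree $2$, $N(z)=\{a,b\}$, and $Y(z)=\{z,a,b,u,w\}$ with $u,a,w$ a triangle and $d(u)=2$.

**Step 4.** *We show that we are done if a 5-cycle $Q=q_0q_1q_2q_3q_4$ of $B$ contains a vertex of degree $2$.* $Q$ is induced, since a chord creates a 4-cycle. Let $A\subseteq\mathbb Z_5$ be the set of indices of degree-3 vertices. It is proper by assumption and nonempty because $B\ne C_5$. Since $2$ generates $\mathbb Z_5$, there is $i\in A$ with $i+2\notin A$. In $B-N[q_i]$ the vertex $q_{i+2}$ has lost $q_{i+1}$, so it has degree at most $1$. The vertex $q_{i+3}$ has lost $q_{i+4}$ and cannot use $q_{i+2}$ on a cycle, so it is on no cycle. So $|Y(q_i)|\ge4+2=6$.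

From now on all vertices on 5-cycles of $B$ have degree $3$. So each vertex of each of the $j$ five-cycles has exactly one edge leaving its five-cycle.

**Step 5.** *We count the edges leaving the five-cycles.* If $j=0$, then $|B|=5$. There is no 4-cycle, and no 5-cycle, since it would be induced and $B=C_5$. So $\iota(B)=0$ and we are done. Let $j\ge1$. The edges of $B-N[z]$ between different components of $B^*$ are bridges of $B-N[z]$, so they form a forest on these components. Let $i$ be the number of edges between different five-cycles; then $i\le j-1$. Edges leaving a five-cycle end in $Y(z)$ or in another five-cycle.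

*Case (B).* Edges leaving $Y(z)$: none from $z,a,u$, at most one from $w$, at most two from $b$. So $5j\le3+2i\le3+2(j-1)$, i.e. $3j\le1$, impossible.

*Case (A).* Let $N(z)=\{x_1,x_2,x_3\}$, and let $p$ have $\alpha$ neighbours in $N(z)$ and $\beta$ in the five-cycles. Then $\alpha+\beta=d(p)\ge2$, and the forest on $p$ and the $j$ five-cycles gives $i+\beta\le j$. At most $6$ edges leave $N[z]$, and $\alpha$ of them go to $p$. So
$$5j\le(6-\alpha)+\beta+2i .$$
If $\beta=0$, then $\alpha\ge2$ and $5j\le4+2(j-1)$, impossible. So $\beta\ge1$. As $\beta+2i\le\beta+2(j-\beta)=2j-\beta$, we get $3j\le6-(\alpha+\beta)\le4$. Hence $j=1$, $i=0$, $\beta=1$, $\alpha\ge1$ and $|B|=10$. Let $Q$ be the only five-cycle. Then $e(N(z),Q)=5-\beta=4$. With $\varepsilon$ edges inside $N(z)$, $2\varepsilon+\alpha+4\le6$, so $\varepsilon=0$ and $\alpha\le2$. If $\alpha=2$, then $z$, $p$ and two of the $x_i$ form a 4-cycle. So $\alpha=1$ and $d(p)=2$; say $p\sim x_1$.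

**Step 6.** *We settle the remaining ten-vertex graph by exhibiting one isolating vertex.* The vertex $x_1$ has at most one neighbour in $Q$. Since $e(N(z),Q)=4$, one of $x_2,x_3$, say $x_2$, has two neighbours $q,q'$ in $Q$. They are adjacent, since two non-adjacent vertices of $Q$ have a common neighbour in $Q$, which would give a 4-cycle. Thus $N[x_2]=\{x_2,z,q,q'\}$. There remain the path $r_1r_2r_3=Q-\{q,q'\}$ and $x_1,x_3,p$. Each $r_l$ has exactly one neighbour in $\{x_1,x_3,p\}$; all neighbours of $x_1,x_3,p$ in $Q$ are among the $r_l$; and $p$ has exactly one. There are no edges $x_1x_3$ and $px_3$.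

- *$x_1$ has no neighbour in $Q$.* Then $x_3$ has two, adjacent as before. In $B-N[x_2]$ the vertex $x_1$ has degree at most $1$, so then $p$ is on no cycle, and $\{r_1,r_2,r_3,x_3\}$ induces a triangle with a pendant edge. There is no long cycle.
- *$x_1$ has one neighbour in $Q$.* Then $x_3$ has one as well. In $B-N[x_2]$ the vertex $x_3$ has degree at most $1$. The only possible cycle consists of $p$, $x_1$ and the subpath of $r_1r_2r_3$ between their neighbours, which are distinct. It has length $4$ or $5$. It is not a 4-cycle, so it would be a 5-cycle containing the degree-2 vertex $p$, contrary to the assumption after Step 4. There is no long cycle.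

So $5\iota(B)\le5\le9=|B|-1$. $\square$

**Proposition 16.** Every critical graph has $\Delta=4$. So Proposition 12(a)–(c) applies to every critical graph, in particular to every 9-graph on at most $n$ vertices when $G$ is critical of order $n$.

*Proof.* By Proposition 11 it remains to contradict the existence of our minimum subcubic critical $G$. It is 2-connected (Proposition 12) and has no 4-cycle (Lemma 14). If it has a degree-2 vertex, then Lemma 15 or $G=C_5$ gives $5\iota(G)\le n$, a contradiction. So $G$ is cubic.

Take any $v$ and form $Y(v)$ and the components of $G-N[v]$ minus bridges as in Step 1 of Lemma 15. Each nontrivial component is proper, so it has a vertex of degree $2$, and it satisfies the hypotheses of Lemma 15 or is $C_5$. So (3) holds for $G$ and $v$. If $|Y(v)|\ge5$ or $q\ge1$, then $5\iota(G)\le n$, a contradiction. So $|Y(v)|=4$, all nontrivial components are five-cycles, and $n=4+5j$ with $j\ge1$ since $n\ge5$. These five-cycles are induced, and every vertex of them has exactly one leaving edge, as $G$ is cubic. At most $6$ edges leave $N[v]$, so as in Step 5, $5j\le6+2(j-1)$. Hence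 $j=1$ and $n=9$. But a cubic graph has an even number of vertices. $\square$

## When the bad component has four vertices

We now know that a critical graph has a vertex $v$ of degree $4$, that $H_v$ has order $4$ or $9$, and that everything is balanced: $5\iota=n+1$. In this section $G$ is critical, $d(v)=4$, $H=H_v$ and $|H|=4$. For $y\in H$ let $N'(y)=N(y)\setminus H$; this is a subset of $N(v)$.

**Lemma 17.** If $y\in H$, $N'(y)\ne\emptyset$, and no long cycle of $G-N[y]$ meets $H$, then $N'(y)=\{x\}$ for some $x$, and $G-H-x$ is bad. In particular $n\in\{9,14\}$.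

*Proof.* The point is to spend one vertex on the five vertices $H\cup\{x\}$. Let $x\in N'(y)$. By (1) with $D=\{y\}$ and $Y=H\cup\{x\}$ we get $t_u-4t_h\ge1$, so there is an unhit bad component of $G-H-x$. A component of $G-H-x$ not containing $v$ would be disjoint from $N[v]$, hence not adjacent to $H$, hence a component of $G-x$. This is impossible, as $G-x$ is connected (Proposition 12(c)) and contains $v$. So $G-H-x$ is connected, and it is the unhit bad component: it is bad and disjoint from $N[y]$. The latter gives $N'(y)=\{x\}$. Its order $n-5$ is $4$ or $9$. $\square$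

**Lemma 18.** Either
(I) $n=9$, $H$ is an induced 4-cycle, every vertex of $H$ has exactly two neighbours in $N(v)$, and opposite vertices of $H$ have complementary neighbour pairs in $N(v)$; or
(II) there is $y\in H$ with $N'(y)=\{x\}$ and $G-H-x$ bad, and $n\in\{9,14\}$.

Both cases occur for $n=9$. In Example A with $v=(1,1)$, $H=\{2,3\}^2$: the vertex $(2,2)$ sees $(2,1),(1,2)$ in $N(v)$, and its opposite $(3,3)$ sees $(3,1),(1,3)$; by symmetry the same holds for the other pair, so (I) holds. In Example B with $v=w$, $H=\{y,p,k,m\}$: here $N'(y)=\{x_1\}$ and $G-H-x_1=\{w,x_2,x_3,x_4\}$ is a $K_4$, so (II) holds.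

*Proof.* Suppose Lemma 17 applies to no vertex of $H$. So for each $y\in H$ with $N'(y)\ne\emptyset$, some long cycle of $G-N[y]$ meets $H$. We derive (I).

**Step 1.** *We find two opposite vertices with complementary pairs.* Take $y\in H$ with $N'(y)\ne\emptyset$; one exists since $L(H)\ne\emptyset$. As $y$ has at least two neighbours in $H$ and the long cycle meets $H\setminus N[y]$, there is exactly one vertex $z\in H\setminus N[y]$. Its neighbours in $H$ are the two vertices $y_1,y_2$ of $N(y)\cap H$. These are deleted, so the long cycle passes through $z$ via two vertices of $N'(z)\setminus N'(y)$. So $|N'(z)\setminus N'(y)|\ge2$. Now $N'(z)\ne\emptyset$ and $y$ is the non-neighbour of $z$ in $H$, so the same argument gives $|N'(y)\setminus N'(z)|\ge2$. As $\Delta\le4$, we can write $N'(y)=\{x_1,x_2\}$, $N'(z)=\{x_3,x_4\}$, with $N(v)=\{x_1,x_2,x_3,x_4\}$. Moreover $d(y)=d(z)=4$ and $y\not\sim z$.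

**Step 2.** *We exclude $n\ge14$.* Let $n\ge14$, and let $C_1$ be the component of $G-N[y]$ containing $v$. Since $N[y]=\{y,y_1,y_2,x_1,x_2\}$, it contains $x_3,x_4,z$. Any other component $K$ of $G-N[y]$ is disjoint from $N[v]\cup H$ and so not adjacent to $H$. So its neighbours lie in $\{x_1,x_2\}$, and it is a component of $G-N[v]$ other than $H$. Hence it is good (Proposition 11 for $v$). By Proposition 11 for $y$, $C_1$ is bad. Similarly the component $C_2$ of $G-N[z]$ containing $v,y,x_1,x_2$ is bad. The graph $C_1$ consists of $v,z,x_3,x_4$ and the components of $G-N[v]-H$ linked to $x_3$ or $x_4$; similarly for $C_2$ with $x_1,x_2$. If $|C_1|=|C_2|=4$, no such components exist and $n=9$. So, by symmetry, let $|C_1|=9$ and $O_1=C_1\setminus\{v,z,x_3,x_4\}$, so $|O_1|=5$. Here $N_{C_1}(v)=N_{C_1}(z)=\{x_3,x_4\}$. By Proposition 16, $C_1$ is a critical 9-graph and is 2-connected.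

Let $s\in O_1$ be adjacent to $x_3$ or $x_4$; such $s$ exists as $C_1$ is connected. In $C_1-N[s]$ the vertices $v,z$ have degree at most $1$. As $\iota(C_1)=2$, there is a long cycle, and it lies on the remaining $9-2-|N_{C_1}[s]|$ vertices. So:

*($\dagger$) every $s\in O_1$ adjacent to $x_3$ or $x_4$ has $d_{C_1}(s)=2$, and the four vertices of $C_1\setminus(N[s]\cup\{v,z\})$ span a 4-cycle.*

If $N_{C_1}(s)=\{x_3,x_4\}$, then $O_1\setminus s$ spans a 4-cycle. Since $C_1-s$ is connected, some vertex of $O_1\setminus s$ is adjacent to $x_3$ or $x_4$. It has degree at least $3$, contradicting ($\dagger$). So, up to exchanging $x_3,x_4$, $N_{C_1}(s)=\{x_3,s'\}$ with $s'\in O_1$, and $\{x_4\}\cup O_1\setminus\{s,s'\}$ spans a 4-cycle $x_4fhg$. By ($\dagger$), $f$ and $g$ have degree $2$, so $N_{C_1}(f)=N_{C_1}(g)=\{x_4,h\}$. Now ($\dagger$) for $f$ says that $\{x_3,s,s',g\}$ spans a 4-cycle, but $g$ has no neighbour in it. This is a contradiction. So $n=9$ by Proposition 12(a).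

**Step 3.** *We obtain (I) for $n=9$.* If $y_1$ or $y_2$, say $y_1$, has a neighbour in $N(v)$, Step 1 applied to it shows that it has exactly one non-neighbour in $H$. As $y_1\sim y,z$, this is $y_2$, and $N'(y_1),N'(y_2)$ are complementary pairs. With $y\not\sim z$, $H$ is the induced 4-cycle $yy_1zy_2$, and (I) holds.

Otherwise $y_1,y_2$ have no neighbours outside $H$. As $\iota(G)=2$, $G-N[x_1]$ has a long cycle. It is contained in $\{z,y_1,y_2,x_2,x_3,x_4\}$, where $y_1,y_2$ have no neighbours except $z$ and each other, so they lie on no long cycle. So $\{z,x_2,x_3,x_4\}$ spans a 4-cycle, and $x_1$ has no neighbour in $\{x_2,x_3,x_4\}$. As $z\not\sim x_2$, we have $x_2\sim x_3,x_4$. By symmetry between $x_1$ and $x_2$, $x_2$ has no neighbour in $\{x_1,x_3,x_4\}$, a contradiction. $\square$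

## The edges between K and N(w) in a nine-vertex critical graph

To exclude $n\ge14$ we shall count degrees at a 4-graph $K$ that is attached to two such neighbourhoods. For that we need a lower bound on the number of attaching edges.

**Lemma 19.** Let $G$ be a critical 9-graph, $d(w)=4$, $X=N(w)$, $K=G-N[w]$. Then $K$ is a 4-graph and $e(K,X)\ge4$. If $e(K,X)=4$, then every vertex of $K$ has exactly one neighbour in $X$, and two vertices of $K$ have degree $3$ in $K$, so $e(K)\ge5$.

Example B attains equality: the edges are $yx_1,px_1,kx_2,mx_4$, and $k,m$ have degree $3$ in $K$.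

*Proof.* By Proposition 11 the four vertices outside $N[w]$ contain a bad component, so $K=H_w$ is a 4-graph, and $|L(K)|\ge3$. So $e:=e(K,X)\ge3$. The final "so" holds because the degree sum in $K$ is then at least $3+3+2+2=10$. Apply Lemma 18. In case (I), $e=8$. So assume (II) and $e\in\{3,4\}$: there is $y\in K$ with $N'(y)=\{x_1\}$, and $\{w,x_2,x_3,x_4\}$ is a 4-graph. Let $x_3$ be opposite to $w$ on a spanning 4-cycle of it, so $x_3\sim x_2,x_4$. The situation is symmetric in $x_2,x_4$. We use repeatedly that $G-N[u]$ has a long cycle for every $u$, since $\iota(G)=2$, and that every vertex of $K$ has at least two neighbours in $K$.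

**Case 1: $x_3$ has a neighbour $k\in K$.** *Here we show $e=4$ with the stated structure.* Now $N(x_3)=\{w,x_2,x_4,k\}$, so $G-N[x_3]=\{x_1\}\cup(K\setminus k)$ spans a 4-cycle and $x_1$ has at least two neighbours in $K\setminus k$. As $|L(K)|\ge3$, one of $x_2,x_4$ is in $L(K)$, say $x_2$. So $e=4$, $N_K(x_1)=\{y,p\}$, $N_K(x_3)=\{k\}$, $N_K(x_2)=\{k_2\}$, $N_K(x_4)=\emptyset$. Let $K=\{y,p,k,m\}$. On the 4-cycle on $\{x_1,y,p,m\}$ we have $x_1\not\sim m$, so $m\sim y,p$.

In $G-N[x_2]$ the vertices $x_2,w,x_3,k_2$ are deleted, so $x_4$ has degree at most $1$ (only $x_1$ is possible). So $\{x_1\}\cup(K\setminus k_2)$ spans a 4-cycle, and $k_2\in\{k,m\}$ as $x_1$ needs $y$ and $p$. If $k_2=k$, then $G-N[k]\subseteq\{w,x_1,x_4,z\}$ with $z\in K$, and $z$ has at most one neighbour there, namely $x_1$. So there is no long cycle, a contradiction. So $k_2=m$, and the 4-cycle on $\{x_1,y,p,k\}$ gives $k\sim y,p$, as $x_1\not\sim k$. In $G-N[x_1]\subseteq\{x_2,x_3,x_4,k,m\}$, if $k\not\sim m$, then $k$ (only $x_3$) and $m$ (only $x_2$) have degree at most $1$, and three vertices remain; no long cycle. So $k\sim m$.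 Thus $k,m$ have degree $3$ in $K$, and $y,p,k,m$ have exactly one neighbour in $X$ each, namely $x_1,x_1,x_3,x_2$.

**Case 2: $x_3\notin L(K)$.** Then $L(K)=\{x_1,x_2,x_4\}$.

*The subcase $e=3$ is impossible.* Here $x_1,x_2,x_4$ have one neighbour each in $K$. In $G-N[x_2]$ the vertices $x_2,w,x_3$ and one vertex of $K$ are deleted. A long cycle there must use $x_1$ or $x_4$, since only three vertices of $K$ remain. Each of these has at most one neighbour in $K$, so the cycle uses the edge $x_1x_4$. So $x_1\sim x_4$, and $x_1\not\sim x_2$ since $x_1$ was not deleted. By the symmetry in $x_2,x_4$ we also get $x_1\sim x_2$, a contradiction.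

*Subcase (2a): $e=4$ and $x_1$ has two neighbours in $K$.* Let $N_K(x_1)=\{y,p\}$, $N_K(x_2)=\{k_2\}$, $N_K(x_4)=\{k_4\}$, $K=\{y,p,k,m\}$. A long cycle of $G-N[x_1]\subseteq\{x_2,x_3,x_4,k,m\}$ uses at least two edges between $\{k,m\}$ and $\{x_2,x_3,x_4\}$. So it uses $x_2k_2$ and $x_4k_4$, with $k_2,k_4\in\{k,m\}$, and $x_1\not\sim x_2,x_4$. If $k_2=k_4=k$, then $G-N[k]\subseteq\{w,x_1,x_3,z\}$ with $z\in K$, and $z$ has at most one neighbour there, so there is no long cycle, a contradiction. Likewise they are not both $m$. So say $k_2=k$, $k_4=m$. The cycle contains $k$, whose only possible neighbours on it are $x_2$ and $m$, so $k\sim m$. In $G-N[x_2]\subseteq\{x_1,x_4,y,p,m\}$ the vertex $x_4$ has degree at most $1$ (only $m$). So $\{x_1,y,p,m\}$ spans a 4-cycle, and $m\sim y,p$ as $x_1\not\sim m$. By symmetry $k\sim y,p$. So $k,m$ have degree $3$ in $K$, and each vertex of $K$ has exactly one neighbour in $X$.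

*Subcase (2b): $e=4$ and one of $x_2,x_4$, say $x_2$, has two.* Let $N_K(x_2)=\{p,q\}$, $N_K(x_1)=\{y\}$, $N_K(x_4)=\{k_4\}$. As $N'(y)=\{x_1\}$, $y\notin\{p,q\}$ and $k_4\ne y$. Let $K=\{y,m,p,q\}$. $G-N[x_2]\subseteq\{x_1,x_4,y,m\}$, so these four span a 4-cycle. As $x_1\not\sim m$, it gives $x_1\sim x_4$ and $m\sim x_4,y$; so $k_4=m$. Next, $G-N[x_4]\subseteq\{x_2,y,p,q\}$, as $x_4\sim w,x_3,x_1,m$. These span a 4-cycle, and $y\not\sim x_2$, so $y\sim p,q$. Finally, in $G-N[x_1]\subseteq\{x_2,x_3,m,p,q\}$ the vertex $x_3$ has degree at most $1$ (only $x_2$). So $\{x_2,m,p,q\}$ spans a 4-cycle, and $m\sim p,q$ as $m\not\sim x_2$. So $y$ and $m$ have degree $3$ in $K$, and $y,p,q,m$ have exactly one neighbour in $X$ each, namely $x_1,x_2,x_2,x_4$. $\square$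

## No critical graph has fourteen or more vertices

**Proposition 20.** No critical graph has $n\ge14$.

*Proof.* Let $G$ be critical with $n\ge14$. Recall that all 9-graphs are now critical, so Propositions 11, 12, 16 and Lemma 19 apply to them.

**Step 1.** *We show that $n=14$ and some degree-4 vertex $v$ has $|H_v|=4$.* By Proposition 16 let $d(v)=4$. If $|H_v|=4$, then Lemma 18 gives case (II) and $n=14$.

Otherwise $H=H_v$ is a 9-graph. So there is $u\in H$ with $d_H(u)=4$, and then $N[u]\subseteq H$ as $\Delta(G)\le4$. By Lemma 19, $K=H\setminus N[u]$ is a 4-graph. Let $R=V(G)\setminus H$. It is connected, since it contains $N[v]$ and every other component of $G-N[v]$ is linked to $N(v)$. We have $G-N[u]=G[K\cup R]$. If there is no edge between $K$ and $R$, then $K$ is a bad component of $G-N[u]$, so $H_u=K$ has four vertices, and we are in the first case with $u$ in place of $v$.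

Otherwise $G-N[u]$ is connected, hence bad by Proposition 11. So $n-5=9$, $n=14$ and $R=N[v]$. Let $X=N(v)$ and $Z=N(u)$. Then $G[N[v]\cup K]=G-N[u]$ and $G[N[u]\cup K]=H$ are 9-graphs. By Lemma 19, $e(K,X)\ge4$ and $e(K,Z)\ge4$. Since $X\cap Z=\emptyset$, $\Delta\le4$ and $e(K)\ge4$,
$$8\le e(K,X)+e(K,Z)\le16-2e(K)\le8 .$$
So $e(K)=4$ and $e(K,X)=4$, but then Lemma 19 gives $e(K)\ge5$, a contradiction.

**Step 2.** *We fix notation.* Let $n=14$, $d(v)=4$, $H=H_v$ a 4-graph, $N(v)=\{x_1,x_2,x_3,x_4\}$, $L=L(H)$. By Lemma 18(II) there is $y\in H$ with, say, $N'(y)=\{x_1\}$, and $B=G-H-x_1$ is a 9-graph. The set $O=V(G)\setminus(N[v]\cup H)$ has $5$ vertices. By Proposition 12(b) its components have orders divisible by $5$, so $O$ is connected. There are no edges between $O$ and $H\cup\{v\}$. We have $B=\{v,x_2,x_3,x_4\}\cup O$. As $|L|\ge3$, *at least two of $x_2,x_3,x_4$ are in $L$*.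

**Step 3.** *We show how little $L$ can see of $O$.*

($*$) *If $x\in L$ has a neighbour in $O$, then $|N_O(x)|=1$ and $O\setminus N(x)$ is a 4-graph.*

Apply (1) with $D=\{v,x\}$ and $Y=N[v]\cup N_O(x)\subseteq N[D]$. The component $H$ is bad and hit. So $10-5-|N_O(x)|+t_u-4\ge1$, i.e. $t_u\ge|N_O(x)|\ge1$. The unhit bad components lie in $O\setminus N(x)$, which has at most four vertices, and a bad component has at least four. So there is exactly one, it is all of $O\setminus N(x)$, and $|N_O(x)|=1$.

**Step 4.** *We locate the vertices of degree $4$ in $B$.* Since $B$ is critical, $W=\{w\in V(B):d_B(w)=4\}\ne\emptyset$. For $w\in W$ we have $N(w)\subseteq B$. So $w\ne v$ (as $v\sim x_1$) and $w\notin L$. Hence $w\in O$, or $w\in\{x_2,x_3,x_4\}\setminus L$.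

**Step 5 (Case A1).** *We exclude that some $w\in W$ lies in $O$.* By Lemma 19, $K_w=B\setminus N[w]$ is a 4-graph. It contains $v$, which has at least two neighbours in $K_w$, all in $\{x_2,x_3,x_4\}$. The graph $G-N[w]=G[K_w\cup\{x_1\}\cup H]$ has nine vertices and is connected, as $v\sim x_1\sim y$. So it is a 9-graph by Proposition 11.

*A1′: $K_w=\{v,x_2,x_3,x_4\}$.* Then $N(w)=O\setminus w$. As $v$ has no neighbour in it, Lemma 19 (for $B$ and $w$) gives $e(K_w,O\setminus w)\ge5$. In $K_w$ the vertex $v$ has degree $3$ and the others at least $2$, so $e(K_w)\ge5$. Also $e(K_w,H)\ge2$, and $v\sim x_1$. So the degree sum of the four vertices of $K_w$ in $G$ is at least $10+5+2+1=18>16$, a contradiction.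

*A1″: $K_w=\{v,x_a,x_b,o'\}$ with $o'\in O$ and $\{a,b,c\}=\{2,3,4\}$.* Since $o'\not\sim v$, $o'\sim x_a,x_b$. Let $O=\{w,o',p,q,r\}$. Then $N(w)=\{x_c,p,q,r\}$. At least one of $x_a,x_b$ is in $L$.

(i) *Both $x_a,x_b\in L$.* By ($*$), $N_O(x_a)=N_O(x_b)=\{o'\}$ and $\{w,p,q,r\}$ is a 4-graph. By Proposition 11 in $B$, $K_w$ is linked to at least three vertices of $N(w)$. Only $o'$ can be adjacent to $p,q,r$. So $o'$ is adjacent to at least two of these, and as $d(o')\le4$ we may write $N(o')=\{x_a,x_b,p,q\}$. As $o'$ has two neighbours in $N(w)$, Lemma 19 gives $e(K_w,N(w))\ge5$. The contributions are $1$ from $v$ (namely $x_c$), $2$ from $o'$, and at most $1$ each from $x_a,x_b$ (namely $x_c$). So $x_c\sim x_a,x_b$. Hence $N(x_c)=\{v,w,x_a,x_b\}$ and $N(x_a)=\{v,o',x_c,h\}$ with $h\in H$; here $h\ne y$ since $N'(y)=\{x_1\}$.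

Consider $G-N[x_a]$, with vertex set $\{x_1,x_b\}\cup(H\setminus h)\cup\{w,p,q,r\}$. It has exactly one bad component, and its other components have orders divisible by $5$. The set $H\setminus h$ is connected and contains $y\sim x_1$. The set $\{w,p,q,r\}$ is connected and has no neighbour in $\{x_b\}\cup H$.

If $x_1$ is not adjacent to $\{w,p,q,r\}$, this set is a component, of order $4$, and is bad. Its link set is contained in $\{o',x_c\}$, since $v$ and $h$ have no neighbours in $O$. This contradicts Proposition 11.

If $x_1$ is adjacent to it, the component containing it has at least $8$ of the $9$ vertices. So it has all nine, because a one-vertex component is neither bad nor of order divisible by $5$. It is then a 9-graph, and $x_1$ is a cut vertex of it, contradicting Proposition 12(c).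

(ii) *Exactly one of them, say $x_a$, is in $L$.* Then $x_c\in L$. As $x_c\sim w$, ($*$) says that $O\setminus w=\{p,q,r,o'\}$ is a 4-graph. So $o'$ has at least two neighbours in $\{p,q,r\}$ besides $x_a,x_b$, and hence $o'\not\sim x_1$. Let $h\in N_H(x_a)$, and consider the 9-graph $B'=G-N[w]=\{v,x_a,x_b,o',x_1\}\cup H$. As $h$ has at least two neighbours in $H$, $B'-N[h]\subseteq\{v,x_b,o',x_1,z\}$ with $z\in H$. There $o'$ has degree at most $1$ (only $x_b$), and $z$ has degree at most $1$ (only $x_1$, as $x_b\notin L$). Three other vertices remain, so there is no long cycle, contradicting $\iota(B')=2$.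

**Step 6 (Case A2).** *We exclude $W\cap O=\emptyset$.* Then $W\subseteq\{x_2,x_3,x_4\}\setminus L$, a set with at most one element. So $W=\{x_c\}$ with $x_c\notin L$ and $x_a,x_b\in L$, where $\{a,b,c\}=\{2,3,4\}$, and all vertices of $B$ other than $x_c$ have degree at most $3$ in $B$. By Lemma 19, $K_c=B\setminus N[x_c]$ is a 4-graph, and $N(x_c)\subseteq B$. By ($*$), $x_a$ and $x_b$ have at most one neighbour each in $O$.

- *$x_c\not\sim x_a,x_b$.* Then $K_c=\{x_a,x_b,f,g\}$ with $f,g\in O$. As $x_a,x_b$ have at most one neighbour each in $O$, the spanning 4-cycle of $K_c$ is $f\,x_a\,x_b\,g$, up to naming. By ($*$) for $x_b$, $O\setminus g$ is a 4-graph. So $f$ has at least two neighbours in $O\setminus g$, besides $x_a$ and $g$, and $d_B(f)\ge4$, a contradiction.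
- *$x_c$ is adjacent to exactly one of them, say $x_a$.* Then $K_c$ consists of $x_b$ and three vertices of $O$, so $x_b$ has two neighbours in $O$, a contradiction.
- *$x_c\sim x_a,x_b$.* Then $N(x_c)=\{v,x_a,x_b,o_1\}$ with $o_1\in O$, and $K_c=O\setminus o_1$. Since $v$ has no neighbour in $O$, and $d_B(o_1)\le3$ with $o_1\sim x_c$, we get $e(K_c,N(x_c))\le0+1+1+2=4$. By Lemma 19 equality holds, and some vertex of $K_c\subseteq O$ has degree $3$ in $K_c$ and one neighbour in $N(x_c)$. It has degree $4$ in $B$, a contradiction. $\square$

*Proof of Theorem 1.* By Propositions 16 and 12(a), a critical graph has $n\equiv4\pmod5$, $n\ge9$ and $5\iota=n+1$. By Proposition 20, $n=9$ and $\iota=2$. As noted after the definition of critical graphs, this proves Theorem 1, and with it Corollary 2. Since the exceptions satisfy $5\iota=|V|+1$, we also get $\iota(G,\mathcal C_4)\le(|V(G)|+1)/5$ for every connected $G$. $\blacksquare$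

## The exceptions are the same for 4-cycles alone

We turn to Theorem 3. What has to be excluded is that in some 9-graph a vertex $u$ destroys all 4-cycles and leaves only longer ones.

**Lemma 21.** For every vertex $u$ of a 9-graph $G$, the graph $G-N[u]$ contains a 4-cycle.

*Proof.* By Theorem 1 every bad graph on fewer than $9$ vertices is a 4-graph, so $G$ is critical. Suppose $G-N[u]$ has no 4-cycle. It has a long cycle, as $\iota(G)=2$. If $d(u)=4$, it has four vertices and the long cycle is a 4-cycle, a contradiction. So $d(u)\le3$. If $d(u)=3$, it has five vertices, so it is an *induced 5-cycle*, since a chord would create a 4-cycle. Take $w$ with $d(w)=4$, let $X=N(w)$ and $K=G-N[w]$, a 4-graph, and apply Lemma 18.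

**Case (I).** *Here we compute a degree.* $u\ne w$, since $K$ contains a 4-cycle; and vertices of $K$ have degree $4$. So $u\in X$. Let $K=y\,y_1\,z\,y_2$. By complementarity $u$ is adjacent to exactly one of $y,z$ and exactly one of $y_1,y_2$, say to $y$ and $y_1$. Let $N'(y)=\{u,x_2\}$ and $N'(z)=\{x_3,x_4\}$. So $d(u)=3$ and $N[u]=\{u,w,y,y_1\}$. Then $z$ has three neighbours $x_3,x_4,y_2$ in $G-N[u]$, which is therefore not an induced 5-cycle, a contradiction.

**Case (II).** *Here we first locate $u$.* There is $y\in K$ with $N'(y)=\{x_1\}$, and $K'=\{w,x_2,x_3,x_4\}$ is a 4-graph; name $x_3$ opposite to $w$ on a 4-cycle, so $x_3\sim x_2,x_4$. The set $L=L(K)$ has $|L|\ge3$. Since $K$ and $K'$ contain 4-cycles, $N[u]$ meets both. So $u\in K$ with a neighbour in $K'$, or $u\in K'$ with a neighbour in $K$, or $u=x_1$.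

**Subcase ($\alpha$): $u\in K$ with a neighbour $x_j$, $j\ge2$.** *We find a vertex of degree $3$ in the 5-cycle.* As $u$ has at least two neighbours in $K$, $d(u)=3$ and $N[u]$ contains no further $x_i$. So $G-N[u]$ contains $w$, $x_1$ and the other two of $x_2,x_3,x_4$, and $w$ has degree $3$ in an induced 5-cycle, a contradiction.

**Subcase ($\beta$): $u\in K'$ with a neighbour in $K$.** *We determine edges until some vertex isolates $G$.* $u\ne w$, and $u\ne x_3$, as $x_3$ would have degree $4$. By the symmetry in $x_2,x_4$ let $u=x_2$, so $N(x_2)=\{w,x_3,k\}$ with $k\in K$. The set $\{x_1,x_4\}\cup(K\setminus k)$ induces a 5-cycle. As $K\setminus k$ is connected, it is an induced path $p_1p_2p_3$, $x_1\sim x_4$, and the only other edges between $\{x_1,x_4\}$ and $K\setminus k$ are one at $p_1$ and one at $p_3$; say $x_1\sim p_1$ and $x_4\sim p_3$. As $p_1\not\sim p_3$ and every vertex of $K$ has two neighbours in $K$, $k\sim p_1,p_3$.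

- $p_1\not\sim x_3$: otherwise $G-N[p_1]=\{p_3,w,x_2,x_4\}$, where $x_2$ has degree at most $1$ (only $w$), so there is no long cycle.
- $G-N[p_3]\subseteq\{p_1,w,x_1,x_2,x_3\}$, and $p_1$ has degree at most $1$ there (only $x_1$). So $\{w,x_1,x_2,x_3\}$ spans a 4-cycle. As $x_1\not\sim x_2$, $x_1\sim x_3$.
- So $N(x_1)=\{w,x_3,x_4,p_1\}$ and $G-N[x_1]=\{x_2,k,p_2,p_3\}$, where $x_2$ has degree $1$ (only $k$). There is no long cycle, contradicting $\iota(G)=2$.

**Subcase ($\gamma$): $u=x_1$.** *We go through the possible neighbourhoods of $x_1$.* It contains $w,y$, and $d(x_1)\in\{2,3\}$.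

- *$N(x_1)=\{w,y\}$.* If $x_3$ has a neighbour $k\in K$, then $N(x_3)=\{w,x_2,x_4,k\}$, so $G-N[x_3]=\{x_1\}\cup(K\setminus k)$ has a spanning 4-cycle and $x_1$ has two neighbours in $K$, a contradiction. So $L=\{x_1,x_2,x_4\}$. In $G-N[x_2]$, where $w,x_3$ are deleted, $x_1$ has degree at most $1$, so a long cycle lies in $\{x_4\}\cup(K\setminus N(x_2))$. As $x_2\in L$, this set has at most four vertices. So $|N_K(x_2)|=1$, the cycle spans it, and $|N_K(x_4)|\ge2$. By symmetry $|N_K(x_4)|=1$, a contradiction.
- *$N(x_1)=\{w,y,p\}$ with $p\in K$.* Let $K=\{y,p,k,m\}$. The set $\{k,m,x_2,x_3,x_4\}$ induces a 5-cycle in which $x_2,x_3,x_4$ are consecutive. So $k\sim m$ and, say, $k\sim x_2$, $m\sim x_4$. If $k\sim p$, then $G-N[k]\subseteq\{w,x_1,x_3,x_4,y\}$, where $y$ has degree at most $1$ (only $x_1$). Then $x_1$, with only $w,y$ as possible neighbours there, is on no cycle, and only three vertices remain. So there is no long cycle, a contradiction. So $k\not\sim p$. By symmetry ($x_2\leftrightarrow x_4$, $k\leftrightarrow m$), $m\not\sim p$. But $p$ has at least two neighbours in $K$, a contradiction.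
- *$N(x_1)=\{w,y,x_3\}$.* Then $N(x_3)=\{w,x_1,x_2,x_4\}$. The set $(K\setminus y)\cup\{x_2,x_4\}$ induces a 5-cycle and $K\setminus y$ is connected. So it is an induced path $y_1zy_2$, $x_2\sim x_4$ and, say, $x_2\sim y_1$. So $N(x_2)=\{w,x_3,x_4,y_1\}$ and $G-N[x_2]=\{x_1,y,z,y_2\}$, where $x_1$ has degree $1$. There is no long cycle, a contradiction.
- *$N(x_1)=\{w,y,x_2\}$, or symmetrically $\{w,y,x_4\}$.* The set $(K\setminus y)\cup\{x_3,x_4\}$ induces a 5-cycle in which $K\setminus y$ is an induced path and $x_3\sim x_4$. So $x_3$ has a neighbour $k\in K\setminus y$, and $N(x_3)=\{w,x_2,x_4,k\}$. Then $G-N[x_3]=\{x_1\}\cup(K\setminus k)$, where $x_1$ has degree at most $1$ (only $y$). There is no long cycle, a contradiction. The other case follows by exchanging $x_2$ and $x_4$. $\square$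

*Proof of Theorem 3.* Since $\iota(G,\{C_4\})\le\iota(G,\mathcal C_4)$, the "if" direction is trivial. Conversely, let $\iota(G,\mathcal C_4)>|V(G)|/5$ with $G$ connected. By Theorem 1, $|V(G)|=4$, and then $G$ contains a 4-cycle and $\iota(G,\{C_4\})=1>4/5$; or $G$ is a 9-graph, and Lemma 21 shows that no single vertex suffices, so $\iota(G,\{C_4\})\ge2>9/5$. This proves the equivalence.

By (ii), a connected $G$ with $\iota(G,\{C_4\})>|V(G)|/5$ is an $\mathcal E_4$-graph. So $\iota(G,\mathcal C_4)\le|V(G)|/5$ for every connected $G$ that is not an $\mathcal E_4$-graph.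

Finally let $C_4\in\mathcal F\subseteq\mathcal C_4$. Then $\iota(G,\{C_4\})\le\iota(G,\mathcal F)\le\iota(G,\mathcal C_4)$, so the connected graphs violating $\iota(G,\mathcal F)\le|V(G)|/5$ are the same for all such $\mathcal F$, and they form a finite set up to isomorphism. The graphs $G_k$ in the proof of Corollary 2 satisfy $\iota(G_k,\mathcal F)\ge k=|V(G_k)|/5$, because the lower-bound argument there uses only the 4-cycles $A_i$. So no constant below $1/5$ works with a finite exceptional set, and the smallest constant for $\mathcal F$ is $1/5$. $\blacksquare$
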